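# Fredholm indices and extensions of $K(l^p)$ by $C(M)$

## 1. Operators modulo compacts on $l^p$

Throughout $1<p<\infty$, scalars are complex, and operators are bounded and linear. For Banach spaces $Y_1,Y_2$ write $B(Y_1,Y_2)$ for the operators, $K(Y_1,Y_2)$ for the compact ones, and
$$Q(Y_1,Y_2)=B(Y_1,Y_2)/K(Y_1,Y_2),\qquad Q(Y)=Q(Y,Y).$$
So $Q(l^p)$ is the Calkin algebra $B(l^p)/K(l^p)$. The letter $\pi$ denotes every quotient map, $\equiv$ means equality modulo compacts, and $(\oplus Y_k)_p$ is an $l^p$-sum.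

**Definition (index).** An element $x\in Q(Y_1,Y_2)$ is invertible if it has a two-sided inverse in $Q(Y_2,Y_1)$. By Atkinson's theorem $\pi(T)$ is invertible exactly when $T$ is Fredholm, and the index $\dim\ker T-\dim\operatorname{coker}T$ depends only on $\pi(T)$. We write $\operatorname{ind}\pi(T)$ for it.

We use the textbook facts: $\operatorname{ind}(xy)=\operatorname{ind}x+\operatorname{ind}y$; $\operatorname{ind}(x\oplus y)=\operatorname{ind}x+\operatorname{ind}y$; the index is locally constant; transposing changes its sign; and if $\operatorname{ind}x=0$, then $x=\pi(S)$ with $S$ invertible. (For the last fact take a lift $T$ and add a finite-rank operator carrying $\ker T$ isomorphically onto a complement of the range.)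

Example. On $l^p$ let $Se_n=e_{n+1}$, $n\ge1$, and let $L$ be the backward shift. Then $LS=1$ and $SL-1$ has rank one, so $\pi(S)$ is invertible; $\operatorname{ind}S=-1$ and $\operatorname{ind}L=1$.

**Definition ($p$-space).** A $p$-space is a Banach space isomorphic to a complemented subspace of $l^p$. By Pełczyński's theorem it is finite-dimensional or isomorphic to $l^p$. Spaces $Y_k$ are uniformly complemented in $l^p$ if there are $i_k:Y_k\to l^p$, $q_k:l^p\to Y_k$ with $q_ki_k=1$ and $\sup\|i_k\|,\sup\|q_k\|<\infty$.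

If the $Y_k$ are uniformly complemented, then $(\oplus Y_k)_p$ is complemented in $(\oplus_k l^p)_p\cong l^p$, so it is a $p$-space. Complemented subspaces of $p$-spaces are $p$-spaces. If $1/p+1/q=1$, the dual of a $q$-space is a $p$-space.

Example. For $p\ge2$ the spaces $l_2^m$ are complemented in $l^p$ uniformly in $m$, so $(\oplus_m l_2^m)_p$ is a $p$-space. Let $\Omega=\{\pm1\}^m$ with uniform probability and coordinates $\varepsilon_i$; $L_p(\Omega)$ is isometric to $l_p^{2^m}$. Put $\iota(x)=\sum x_i\varepsilon_i$ and $\rho(G)=(E\varepsilon_iG)_i$. Then $\rho\iota=1$. Khintchine's inequality gives $\|\iota x\|\le B_p|x|$ with a constant $B_p$, and Bessel's inequality gives $|\rho(G)|\le\|G\|_{L_2}\le\|G\|_{L_p}$.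

## 2. Extensions of $K(l^p)$ by $C(M)$, their sums and their indices

Let $M$ be a nonempty compact subset of $\mathbb R^d$, $d\ge1$. For $M\subset\mathbb C$ identify $\mathbb C$ with $\mathbb R^2$, and let $z\in C(M)$ be the identity function.

**Definition (isomorphic extension).** An isomorphic extension of $K(l^p)$ by $C(M)$ is a unital homomorphism $\phi:C(M)\to Q(l^p)$ that is an isomorphism onto its range: bounded, injective, with bounded inverse on the range.

**Definition (trivial).** $\phi$ is trivial if $\phi=\pi\circ\eta$ for a unital homomorphism $\eta:C(M)\to B(l^p)$ that is an isomorphism onto its range.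

Example. Let $(\mu_n)$ be a sequence in $M$ that takes each value of a countable dense set infinitely often and takes no other value. Put $\delta(f)=\operatorname{diag}(f(\mu_n))$. For a compact $K$ we have $Ke_n\to0$, because $e_n\to0$ weakly. So $\|\delta(f)+K\|\ge\limsup|f(\mu_n)|=\|f\|$. Hence $\pi\circ\delta$ is isometric, and it is a trivial isomorphic extension.

Nonexample. Let $M=\mathbb T$ be the unit circle and $p\ne2$. No isomorphic extension satisfies $\phi(z)=\pi(S)$ with $S$ the shift. If there were one, with $\|\phi\|=C$, then $\|\pi(q(S))\|\le C\max_{\mathbb T}|q|$ for all polynomials $q$. Put $P_0=R_0=1$, $P_{k+1}=P_k+z^{2^k}R_k$, $R_{k+1}=P_k-z^{2^k}R_k$. With $n=2^k$, the polynomial $P_k$ has $n$ coefficients, all $\pm1$. On $\mathbb T$ we have $|P_{k+1}|^2+|R_{k+1}|^2=2(|P_k|^2+|R_k|^2)$, so $|P_k|\le\sqrt{2n}$ there. If $p<2$: for compact $K$, $\|P_k(S)+K\|\ge\lim_i\|(P_k(S)+K)e_i\|=n^{1/p}$. So $n^{1/p}\le C\sqrt{2n}$ for all $n=2^k$, which is false. If $p>2$, transposition preserves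 the norm modulo compacts. On $l^{p'}$ with $p'=p/(p-1)<2$ the vector $P_k(L)e_i$ has norm $n^{1/p'}$ for $i>n$, which gives the same contradiction.

**Definition (equivalence).** $\phi,\phi'$ are equivalent if $\phi'(a)=\pi(S)\phi(a)\pi(S)^{-1}$ for all $a\in C(M)$, for some invertible $S\in B(l^p)$. The class of $\phi$ is $[\phi]$.

**Definition (addition).** Fix an invertible $S_0:l^p\oplus l^p\to l^p$ (the sum with the $l^p$-norm) and maps $\psi_i:C(M)\to B(l^p)$ with $\phi_i=\pi\circ\psi_i$. Then $[\phi_1]+[\phi_2]$ is the class of $a\mapsto\pi(S_0(\psi_1(a)\oplus\psi_2(a))S_0^{-1})$.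

This is again an isomorphic extension, since compressing to a summand shows that it is bounded below. Changing $\psi_i$ by compacts does not matter. Replacing $\phi_i$ by $\pi(S_i)\phi_i\pi(S_i)^{-1}$ amounts to conjugating by $S_0(S_1\oplus S_2)S_0^{-1}$, and replacing $S_0$ by $S_0'$ to conjugating by $S_0'S_0^{-1}$. Any two isomorphisms from a finite sum of copies of $l^p$ onto $l^p$ differ by an invertible operator on $l^p$, so addition is commutative and associative.

Example. For $\delta$ as above, choose $S_0$ interleaving two copies of the basis. Then $[\pi\circ\delta]+[\pi\circ\delta]$ is the class of a diagonal extension whose sequence is a rearrangement of $(\mu_n)$. A permutation of the basis conjugates the two, so $[\pi\circ\delta]+[\pi\circ\delta]=[\pi\circ\delta]$.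

**Definition (index of an extension).** Let $M\subset\mathbb C$. For $\lambda\notin M$ the element $\phi(z)-\lambda=\phi(z-\lambda)$ is invertible in $Q(l^p)$, and we consider its Fredholm index.

Example. If $\phi=\pi\circ\eta$ with a unital homomorphism $\eta$, then $\eta(z-\lambda)$ lifts $\phi(z)-\lambda$ and has inverse $\eta((z-\lambda)^{-1})$. So all indices of a trivial extension are $0$.

## 3. Does the index decide equality after adding $\theta_M$?

The problem comes from March T. Boedihardjo, "Similarity of operators on $l^{p}$", arXiv:1706.08582 (2017). It starts from the following.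

**Known result.** Let $1<p<\infty$ and let $M\subset\mathbb R^d$ be nonempty and compact. There is a trivial isomorphic extension $\theta_M$ of $K(l^p)$ by $C(M)$ such that for every isomorphic extension $\phi$ there is an isomorphic extension $\phi'$ with $[\phi]+[\phi']=[\theta_M]$.

From now on $\theta_M$ is any trivial isomorphic extension with this property. The index is a number attached to each hole of $M$. Is it the only information in an extension, once we are allowed to add $\theta_M$? The answer is yes.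

**Theorem 1.** Let $1<p<\infty$, $p\ne2$, let $M\subset\mathbb C$ be nonempty and compact, and let $\phi_1,\phi_2$ be isomorphic extensions of $K(l^p)$ by $C(M)$. Then $\phi_1(z)-\lambda$ and $\phi_2(z)-\lambda$ have the same Fredholm index for all $\lambda\notin M$ if and only if $[\phi_1]+[\theta_M]=[\phi_2]+[\theta_M]$.

The same argument gives two further theorems. For $M\subset\mathbb R^d$, $\mathrm{Ext}(M)=0$ means that any two unital $*$-monomorphisms of $C(M)$ into Calkin algebras of separable infinite-dimensional Hilbert spaces are conjugate by a unitary modulo compacts.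

**Theorem 2.** Let $1<p<\infty$, $p\neq2$, and let $M\subset\mathbb C$ be nonempty and compact. Then $\mathcal G=\{[\phi]+[\theta_M]\}$, with $\phi$ running over the isomorphic extensions, is a group under addition with identity $[\theta_M]$, and the index map is an isomorphism of $\mathcal G$ onto $\prod_U\mathbb Z$, where $U$ runs over the bounded components of $\mathbb C\setminus M$.

**Theorem 3.** Let $1<p<\infty$, $p\ne2$, and let $M\subset\mathbb R^d$ be nonempty and compact with $\mathrm{Ext}(M)=0$. Then $[\phi]+[\theta_M]=[\theta_M]$ for every isomorphic extension $\phi$ of $K(l^p)$ by $C(M)$.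

One deep ingredient is quoted. An operator $N$ on a Hilbert space is essentially normal if $N^*N\equiv NN^*$; its essential spectrum is the spectrum of $\pi(N)$. The shift on $l^2$ is an example, with essential spectrum $\mathbb T$ and index $-1$ at the points of the open disc.

**Brown–Douglas–Fillmore (BDF) theorem.** (i) Two essentially normal operators on separable infinite-dimensional Hilbert spaces are unitarily equivalent modulo compacts iff they have the same essential spectrum and the same index function off it. (ii) For every nonempty compact $M\subset\mathbb C$ and all integers $k_U$, one for each bounded component $U$ of $\mathbb C\setminus M$, there is an essentially normal operator on $l^2$ with essential spectrum $M$ and index $k_U$ at the points of $U$.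

Example. $\mathrm{Ext}([0,1])=0$. Let $\psi_1,\psi_2$ be unital $*$-monomorphisms and let $N_i$ lift $\psi_i(z)$. The $N_i$ are essentially normal with essential spectrum $[0,1]$. Their indices vanish off $[0,1]$, because $\mathbb C\setminus[0,1]$ is connected and the index is $0$ near infinity. By (i) a unitary carries $N_1$ to $N_2$ modulo compacts, and $z$ generates $C([0,1])$ as a $C^*$-algebra.

## 4. Finite sets $M$ by hand

If $M=\{\lambda_0\}$, then $\phi(f)=f(\lambda_0)1$ is the only extension. Let $M=\{\lambda_1,\dots,\lambda_m\}$ and let $T$ lift $\phi(z)$. Off $M$ the operators $T-\lambda$ are Fredholm, $\mathbb C\setminus M$ is connected, and $T-\lambda$ is invertible for large $\lambda$. By the analytic Fredholm theorem $\sigma(T)\setminus M$ is a discrete subset of $\mathbb C\setminus M$. So there are small circles $\Gamma_i$ around $\lambda_i$ that miss $\sigma(T)$ and bound disjoint discs. The Riesz projections $P_i=\frac1{2\pi i}\oint_{\Gamma_i}(\xi-T)^{-1}d\xi$ are mutually orthogonal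 idempotents with
$$\pi(P_i)=\phi\Big(\frac1{2\pi i}\oint_{\Gamma_i}(\xi-z)^{-1}d\xi\Big)=\phi(1_{\{\lambda_i\}})\ne0 .$$
The idempotent $1-\sum P_i$ is compact, hence of finite rank; absorb it into $P_1$. Each $P_i$ has infinite rank, so its range is isomorphic to $l^p$ by Pełczyński's theorem. Given a second extension $\phi'$ with idempotents $P_i'$, a sum of isomorphisms $\operatorname{ran}P_i\to\operatorname{ran}P_i'$ is an invertible $S$ with $SP_iS^{-1}=P_i'$. So there is exactly one class. All indices are $0$ because $\mathbb C\setminus M$ is connected and the index is $0$ near infinity. Both sides of Theorem 1 are always true here.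

For infinite $M$ there is no such finite list of idempotents. For $M=\mathbb T$ the obvious candidate for an index $-1$ extension, the shift, is not available by the nonexample of Section 2.

## 5. Going to a Hilbert space, and what does not come back

Since BDF settles the classification for Hilbert space, a sensible plan is to renorm. Suppose all indices of $\phi$ vanish; we want $\phi$ to become trivial after adding something trivial. Put $\phi$ inside a diagonal action $\eta$ of $C(M)$ on a space $X=(\oplus H_n)_p$ with finite-dimensional Hilbert spaces $H_n$, cut out by an operator $E$ that is idempotent modulo compacts. Find weights $w_n$ such that $E$ is also bounded for the norm $(\sum w_n|x_n|^2)^{1/2}$; Maurey–Rubio de Francia type arguments do this for $p>2$. In that Hilbert space $X_w$ apply BDF: it trivializes the extension cut out by $E$ there, by means of a unitary $V$.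

This is the point where the plan stops: $V$ is bounded on $X_w$ only. A unitary on $l^2$ need not act on $l^p$. For instance let $V$ be the direct sum of the unitary Fourier matrices $F_n$ of size $n$. They send the first basis vector to $n^{-1/2}(1,\dots,1)$ and $(1,\dots,1)$ to $\sqrt n$ times the first basis vector, so their norm on $l_p^n$ is at least $\max(n^{1/p-1/2},n^{1/2-1/p})\to\infty$. BDF gives no control of $V$ on $X$.

We therefore leave $V$ behind and transport only the triviality. There will be a chain of norms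
$$Z_0=X,\quad Z_1,\quad Z_2,\ \dots,\qquad Z_\infty,$$
all giving $p$-spaces. Here $Z_\infty$ is an $l^p$-sum of weighted Hilbert blocks, on which suitably cut versions of operators on $X_w$ act; neighbors $Z_j,Z_{j+1}$ are isomorphic by the identity with constant $2$; and on each finite set of coordinates the norm of $Z_j$ equals that of $Z_\infty$ for large $j$. The identity $Z_0\to Z_\infty$ is a composition of infinitely many steps of cost $2$, so in general it is not an isomorphism. An Eilenberg swindle uses all the steps side by side instead of composing them.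

## 6. Triples and stable equivalence

We need a calculus in which pieces cut out by idempotents of a Calkin algebra can be added and compared. Fix $p$ and $M\subset\mathbb R^d$.

**Definition (triple).** A triple $(Y,\theta,e)$ consists of a $p$-space $Y$, a bounded unital homomorphism $\theta:C(M)\to Q(Y)$ and an idempotent $e\in Q(Y)$ commuting with $\theta(C(M))$. Write $(Y_1,\theta_1,e_1)\approx(Y_2,\theta_2,e_2)$ if there are $a\in e_2Q(Y_1,Y_2)e_1$ and $b\in e_1Q(Y_2,Y_1)e_2$ with
$$ba=e_1,\qquad ab=e_2,\qquad a\theta_1(f)=\theta_2(f)a\quad(f\in C(M)).$$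

Example. If $e=\pi(P)$ with $P\in B(Y)$ idempotent, then $(Y,\theta,e)\approx(PY,\theta_P,1)$, where $\theta_P(f)$ is the compression of $\theta(f)$. Take for $a$ the class of $P:Y\to PY$ and for $b$ the class of the inclusion.

Reflexivity: $a=b=e$. Symmetry: $b=be_2$, so $b\theta_2(f)=b\theta_2(f)e_2=b\theta_2(f)ab=ba\theta_1(f)b=e_1\theta_1(f)b=\theta_1(f)b$. Transitivity: compose the $a$'s and the $b$'s. Clearly $\approx$ is compatible with $\oplus$.

**Definition (trivial triple, $\sim$).** A triple is trivial if it is $(Y,\pi\circ\eta,1)$ with $\eta:C(M)\to B(Y)$ a bounded unital homomorphism. Write $A\sim B$ if $A\oplus\tau\approx B\oplus\tau$ for some trivial $\tau$. Let $0$ be the triple on $Y=0$. A homomorphism $\phi:C(M)\to Q(Y)$ is identified with $(Y,\phi,1)$.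

Example. $(l^p,\pi\circ\delta,1)$ with $\delta$ from Section 2 is a trivial triple.

Sums of trivial triples are trivial, so $\sim$ is an equivalence relation (for transitivity add both trivial triples), compatible with $\oplus$. Five rules:

**(F1)** Trivial triples are $\sim0$. If $\tau=(Y,\pi\circ\eta,1)$, let $\tau^\infty=(l^p(Y),\pi\circ\bigoplus_1^\infty\eta,1)$. The shift $Y\oplus l^p(Y)\to l^p(Y)$ gives $\tau\oplus\tau^\infty\approx\tau^\infty$.

**(F2)** $(Y,\theta,e)\oplus(Y,\theta,1-e)\approx(Y,\theta,1)$. Take $a=(e,\,1-e)$, $b=\binom{e}{1-e}$; then $ab=1$, $ba=e\oplus(1-e)$.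

**(F3)** If $e_0,e_1$ are joined by a norm-continuous path of idempotents in the commutant $\theta(C(M))'\cap Q(Y)$, then $(Y,\theta,e_0)\approx(Y,\theta,e_1)$. Subdividing the path, and using transitivity, we may assume $\|e_1-e_0\|\,\|2e_0-1\|<1$. Then $v=e_1e_0+(1-e_1)(1-e_0)=1+(e_1-e_0)(2e_0-1)$ is invertible in the commutant, and $ve_0=e_1e_0=e_1v$. Take $a=ve_0$, $b=e_0v^{-1}=v^{-1}e_1$; then $ba=e_0$, $ab=e_1$.

**(F4)** If $A\oplus B\approx B$ and $B\oplus B'\sim0$ for some $B'$, then $A\sim0$: indeed $A\sim A\oplus B\oplus B'\approx B\oplus B'\sim0$.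

**(F5)** Let $(Y_1,\theta_1,1)\approx(Y_2,\theta_2,e)$ via $a,b$, and let $x\in Q(Y_1)$ be invertible. Then $axb+1-e$ is invertible in $Q(Y_2)$ with the same index as $x$. Put $W=\begin{pmatrix}0&b\\a&1-e\end{pmatrix}$ in $Q(Y_1\oplus Y_2)$. Since $ba=1$, $ab=e$, $b(1-e)=0$, $(1-e)a=0$, we get $W^2=1$ and
$$W(x\oplus1)W=\begin{pmatrix}0&b\\ax&1-e\end{pmatrix}\begin{pmatrix}0&b\\a&1-e\end{pmatrix}=1\oplus(axb+1-e).$$

## 7. Reduction to a vanishing statement for $p>2$

This section translates Theorem 1 into the language of triples and reduces it to one proposition.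

**Lemma 1.** For isomorphic extensions $\phi_1,\phi_2$ of $K(l^p)$ by $C(M)$: $[\phi_1]+[\theta_M]=[\phi_2]+[\theta_M]$ iff $\phi_1\sim\phi_2$. Moreover $[\theta_M]+[\theta_M]=[\theta_M]$.

Proof. If the classes are equal, the conjugating operator, transported by $S_0$, gives $\phi_1\oplus\theta_M\approx\phi_2\oplus\theta_M$, and $\theta_M$ is trivial.

Conversely let $\phi_1\oplus\tau\approx\phi_2\oplus\tau$ with $\tau=(Y,\pi\circ\eta,1)$. The intertwiner may have nonzero index, so we make room to correct it. Let $\theta_M=\pi\circ\eta_\theta$, fix $\lambda_0\in M$, and let $ev(f)=f(\lambda_0)1$ on $l^p$. Since $Y\oplus l^p\oplus l^p\cong l^p$, we can transport $\eta\oplus\eta_\theta\oplus ev$ to a homomorphism $\eta''$ into $B(l^p)$. Because of the summand $\theta_M$, both $\tau''=\pi\circ\eta''$ and $\eta''$ are bounded below, so $\tau''$ is a trivial isomorphic extension. Let $\Phi_i$ be the sum of $\phi_i$ and $\tau''$ on $l^p$. Then $\Phi_2=a\Phi_1a^{-1}$ with $a\in Q(l^p)$ invertible. On the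 summand carrying $ev$, $\Phi_1$ acts by scalars. So a power of the forward or backward shift there, and $1$ on the other summands, gives an invertible $s\in Q(l^p)$ commuting with $\Phi_1(C(M))$ and with $\operatorname{ind}s=-\operatorname{ind}a$. Then $as$ has index $0$, lifts to an invertible operator, and $\Phi_2=(as)\Phi_1(as)^{-1}$. Hence $[\phi_1]+[\tau'']=[\phi_2]+[\tau'']$. By the known result $[\tau'']+[\psi]=[\theta_M]$ for some $\psi$; add $[\psi]$ to both sides.

For the last claim, apply the known result to $[\theta_M]+[\theta_M]$: there is a class $v$ with $[\theta_M]+[\theta_M]+v=[\theta_M]$. Put $u=[\theta_M]+v$. From $u+[\theta_M]=[\theta_M]$ we get $u\oplus\theta_M\approx\theta_M$, so $u\sim0\sim\theta_M$ by (F1). By the first part $u+[\theta_M]=[\theta_M]+[\theta_M]$, and the left side is $[\theta_M]$. $\square$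

**Proposition Z.** Let $p\ne2$ and let $\phi:C(M)\to Q(l^p)$ be a bounded unital homomorphism. Assume either (a) $M\subset\mathbb C$ and $\operatorname{ind}(\phi(z)-\lambda)=0$ for all $\lambda\notin M$, or (b) $M\subset\mathbb R^d$ and $\mathrm{Ext}(M)=0$. Then $\phi\sim0$.

**Proposition Z implies Theorem 1.** The index is additive under $\oplus$, invariant under equivalence, and $0$ for $\theta_M$ (Section 2). So $[\phi_1]+[\theta_M]=[\phi_2]+[\theta_M]$ implies equality of indices. Conversely let the indices agree, and choose $\phi_2'$ with $[\phi_2]+[\phi_2']=[\theta_M]$. Then $\operatorname{ind}(\phi_2'(z)-\lambda)=-\operatorname{ind}(\phi_2(z)-\lambda)$. So $\phi_1\oplus\phi_2'$, transported to $l^p$, has all indices $0$, and $\phi_1\oplus\phi_2'\sim0$ by Proposition Z(a). Also $\phi_2\oplus\phi_2'\approx\theta_M\sim0$. Hence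
$$\phi_1\sim\phi_1\oplus\phi_2\oplus\phi_2'\sim\phi_2,$$
and Lemma 1 applies. $\square$

**Reduction of Proposition Z to $p>2$.** Let $p<2$, $q=p/(p-1)>2$, let $T_f$ lift $\phi(f)$, and put $\phi^t(f)=\pi(T_f^t)$. Transposition reverses products, but $C(M)$ is commutative, so $\phi^t:C(M)\to Q(l^q)$ is a bounded unital homomorphism; its indices are those of $\phi$ with opposite sign. Suppose $\phi^t\oplus\tau\approx\tau$ with $\tau=(Y,\pi\circ\eta,1)$, $Y$ a $q$-space. Transposing the intertwiners gives $\phi\oplus\tau^t\approx\tau^t$, where $\tau^t=(Y^*,\pi\circ\eta^t,1)$, $\eta^t(f)=\eta(f)^t$, is trivial on the $p$-space $Y^*$. So $\phi^t\sim0$ implies $\phi\sim0$.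

From now on, in the proof of Proposition Z, $p>2$.

## 8. Slowly varying cut-offs

The first tool cuts $\mathbb N$ into finite overlapping pieces in such a way that given operators almost commute with the cuts.

**Definition (model).** A model is $X=(\oplus_{n\in\mathbb N}H_n)_p$ with finite-dimensional Hilbert spaces $H_n$, together with $\eta=\oplus\eta_n$, where $\eta_n:C(M)\to B(H_n)$ are unital $*$-homomorphisms.

Example. $H_n=\mathbb C$, $\eta_n(f)=f(\mu_n)$ gives $X=l^p$ and the diagonal action $\delta$.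

A model is a $p$-space by Section 1, and $\|\eta(f)\|\le\|f\|$. Scalar functions on $\mathbb N$ act by multiplication and commute with $\eta(f)$. $P_n$ is the projection onto the first $n$ coordinates, here and on every $l^t$-sum of finite-dimensional spaces.

On an $l^t$-sum of finite-dimensional spaces, $1<t<\infty$, we have $1-P_n\to0$ strongly, and likewise for the transposes. Hence for compact $K$
$$\|K(1-P_n)\|\to0,\quad\|(1-P_n)K\|\to0,\quad\text{so}\quad \lim_n\|T(1-P_n)\|\le\|\pi(T)\|,\quad \lim_n\|(1-P_n)T\|\le\|\pi(T)\|\tag{1}$$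
for every $T$ (apply the first two to $K$ in $T=(T-K)+K$).

**Lemma 2.** Let finitely many operators $T$ be given, each on an $l^t$-sum ($1<t<\infty$, $t$ may vary) of finite-dimensional spaces indexed by $\mathbb N$. Given $\varepsilon>0$ and $N$, there is a finitely supported $h:\mathbb N\to[0,1]$ with $h=1$ on $[1,N]$ and $\|[h,T]\|\le\varepsilon$ for all of them.

Proof. Let $m\ge1$, $\delta>0$. Since $P_n$ has finite rank, (1) applied to $P_nT$ and $TP_n$ lets us choose $N<n_0<\dots<n_{m+1}$ with $\|P_{n_i}T(1-P_{n_{i+1}})\|\le\delta$ and $\|(1-P_{n_{i+1}})TP_{n_i}\|\le\delta$ for all given $T$. In this proof write $P_i$ for $P_{n_i}$, $\Delta_i=P_i-P_{i-1}$, $h=\frac1m\sum_{i=1}^mP_i$. Then $[P_i,T]=P_iT(1-P_i)-(1-P_i)TP_i$ and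
$$P_iT(1-P_i)=\Delta_iT\Delta_{i+1}+P_{i-1}T(1-P_i)+\Delta_iT(1-P_{i+1}),$$
where the last two terms have norm $\le\delta$. Moreover
$$\Big\|\sum_{i=1}^m\Delta_iT\Delta_{i+1}x\Big\|^t=\sum_i\|\Delta_iT\Delta_{i+1}x\|^t\le\|T\|^t\sum_i\|\Delta_{i+1}x\|^t\le\|T\|^t\|x\|^t .$$
In the same way $(1-P_i)TP_i=\Delta_{i+1}T\Delta_i+(1-P_i)TP_{i-1}+(1-P_{i+1})T\Delta_i$. Altogether $\|[h,T]\|\le2\|T\|/m+4\delta$. $\square$

**Definition (standard partition).** Choose inductively finitely supported $h_k:\mathbb N\to[0,1]$, $k\ge1$, with $h_{k+1}=1$ on $\operatorname{supp}h_k$ and $h_k=1$ on $[1,k]$; put $h_k=0$ for $k\le0$. Let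
$$\chi_k=h_k-h_{k-1},\qquad \chi_k'=\chi_{k-1}+\chi_k+\chi_{k+1}=h_{k+1}-h_{k-2}.$$

Example. For $k\ge1$ let $h_k(n)=1$ for $n\le2^k$, $h_k(n)=0$ for $n\ge2^{k+1}$, linear between. Then $\operatorname{supp}h_k=[1,2^{k+1})$, where $h_{k+1}=1$. For the shift, $[h_k,S]e_n=(h_k(n+1)-h_k(n))e_{n+1}$, so $\|[h_k,S]\|=2^{-k}$.

Here are the properties used all the time. The $h_k$ increase with $k$, so $\chi_k\ge0$, and $\sum\chi_k=1$. The function $\chi_k$ is supported in $\operatorname{supp}h_k$ and vanishes where $h_{k-1}=1$, in particular on $[1,k-1]$. Hence $\chi_k\chi_l=0$ for $|k-l|\ge2$: if $l\ge k+2$, then $h_{l-1}=1$ on $\operatorname{supp}h_k$. Therefore $\chi_k'=1$ on $\operatorname{supp}\chi_k$, i.e. $\chi_k'\chi_k=\chi_k$; also $\chi_l\chi_k'=0$ for $|k-l|\ge3$ and $\chi_k'\chi_l'=0$ for $|k-l|\ge4$. At each $n$ at most two (consecutive) $\chi_k(n)$ are nonzero, so by convexity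
$$2^{1-p}\le\sum_k\chi_k(n)^p\le1.\tag{2}$$
By Lemma 2 the $h_k$ may be chosen with prescribed commutator bounds against finitely many operators at each step $k$, and equal to $1$ on prescribed initial segments.

## 9. Norms of Rosenthal type

The spaces in the chain will carry maxima of an $l^p$-norm and a weighted $l^2$-norm. We need them to be $p$-spaces with uniform constants.

**Lemma 3.** Let $p>2$, $I$ finite, $H_n$ ($n\in I$) finite-dimensional Hilbert spaces, $w_n,t>0$. Then $\oplus_{n\in I}H_n$ with the norm $\max\big((\sum|y_n|^p)^{1/p},\,t(\sum w_n|y_n|^2)^{1/2}\big)$ is complemented in $l^p$ with constants depending only on $p$.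

Example. Let $H_n=\mathbb C$, $w_n=1$, $|I|=N$. For $t\ge1$ the norm is $t\|y\|_2$. For $t\le N^{1/p-1/2}$ it is $\|y\|_p$, because $\|y\|_2\le N^{1/2-1/p}\|y\|_p$.

Proof. **Step 1 (the embedding).** The purpose is to encode each coordinate by a random function with prescribed second moment. If $t^2w_n\le1$ put $c_n=(t^2w_n)^{-1/(p-2)}\ge1$, $a_n=c_n^{-p}$; otherwise $c_n=tw_n^{1/2}>1$, $a_n=1$. Let $A_n$ be independent events of probability $a_n$ in a finite probability space $\Omega$, and $s_n=c_n1_{A_n}$. In the first case $Es_n^2=c_n^{2-p}=t^2w_n$, and in the second $Es_n^2=c_n^2=t^2w_n$. Let $H=\oplus_2H_n$. The space $L_p(\Omega;H)$ is a finite $l^p$-sum of copies of $H$ (up to scaling the norms of the copies), hence complemented in $l^p$ with constants depending on $p$ only. Put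
$$\iota(x)(\omega)=(s_n(\omega)x_n)_n,\qquad\rho(G)=\big(E[s_nG_n]/Es_n^2\big)_n,\qquad\rho\iota=1.$$

**Step 2 ($\iota$ is bounded).** Let $r=p/2>1$, $Y_n=s_n^2|x_n|^2$, $S=\sum Y_n$, $S_n=S-Y_n$, so $\|\iota x\|^p=ES^r$. As $(u+v)^{r-1}\le2^r(u^{r-1}+v^{r-1})$ and $Y_n,S_n$ are independent,
$$ES^r=\sum EY_nS^{r-1}\le2^r\sum\big(EY_n^r+EY_n\,ES_n^{r-1}\big)\le2^r\Big(\sum EY_n^r+\sum EY_n\,(ES^r)^{(r-1)/r}\Big).$$
By Young's inequality $2^r(\sum EY_n)(ES^r)^{(r-1)/r}\le\frac{r-1}rES^r+\frac1r(2^r\sum EY_n)^r$, so $ES^r\le C_r(\sum EY_n^r+(\sum EY_n)^r)$. Here $\sum EY_n=t^2\sum w_n|x_n|^2$. Since $Es_n^p=c_n^pa_n$, we have $EY_n^r=|x_n|^p$ if $t^2w_n\le1$ and $EY_n^r=(tw_n^{1/2}|x_n|)^p$ otherwise. As the $l^p$-norm is at most the $l^2$-norm, $\sum EY_n^r\le\sum|x_n|^p+(t^2\sum w_n|x_n|^2)^{p/2}$.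

**Step 3 ($\|\rho\|\le1$).** Let $y=\rho(G)$. If $t^2w_n\le1$, Hölder gives
$$|y_n|\le\frac{c_nE[1_{A_n}|G_n|]}{c_n^2a_n}\le\frac{a_n^{1-1/p}}{c_na_n}\big(E1_{A_n}|G_n|^p\big)^{1/p}=\big(E1_{A_n}|G_n|^p\big)^{1/p},$$
since $a_n^{-1/p}=c_n$. Otherwise $|y_n|\le c_n^{-1}E|G_n|\le(E|G_n|^p)^{1/p}$. So $\sum|y_n|^p\le E\sum|G_n|^p\le E|G|^p$. By Cauchy–Schwarz $t^2w_n|y_n|^2=|E[s_nG_n]|^2/Es_n^2\le E|G_n|^2$, so $t^2\sum w_n|y_n|^2\le E|G|^2\le(E|G|^p)^{2/p}$. $\square$

## 10. Weights making countably many operators bounded in $l^2$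

**Lemma 4.** Let $p>2$, let $X$ be a model, $T_1,T_2,\dots\in B(X)$, $r=p/2$, $1/r+1/r'=1$. There is $w=(w_n)$, all $w_n>0$, $\|w\|_{l^{r'}}\le2$, with
$$\sum w_n|(T_\nu x)_n|^2\le2^{\nu+1}K^2\|T_\nu\|^2\sum w_n|x_n|^2\qquad(x\in X,\ \nu\ge1),$$
where $K$ depends only on $p$.

Proof. By scaling let $\|T_\nu\|\le1$.

**Step 1 (square functions).** We first show that operators on $X$ respect square functions. Let $\gamma_j$ be independent real standard Gaussians and $K=\|\gamma_1\|_{L_p}$. For finitely many vectors $v_j$ in a Hilbert space,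
$$\Big(\sum|v_j|^2\Big)^{p/2}\le E\Big|\sum\gamma_jv_j\Big|^p\le K^p\Big(\sum|v_j|^2\Big)^{p/2}.$$
Indeed, diagonalizing the real Gram matrix $(\mathrm{Re}\langle v_i,v_j\rangle)$ by an orthogonal matrix gives $|\sum\gamma_jv_j|^2=\sum\lambda_ig_i^2$ with $g_i$ independent standard Gaussians, $\lambda_i\ge0$, $\sum\lambda_i=\sum|v_j|^2$. The left inequality is Jensen's, the right one Minkowski's in $L_{p/2}$. Apply this in each coordinate: for $\|T\|\le1$ and finitely many $x^j\in X$,
$$\Big\|\Big(\sum_j|Tx^j|^2\Big)^{1/2}\Big\|_p^p\le E\Big\|T\sum\gamma_jx^j\Big\|^p\le E\Big\|\sum\gamma_jx^j\Big\|^p\le K^p\Big\|\Big(\sum_j|x^j|^2\Big)^{1/2}\Big\|_p^p,\tag{3}$$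
with $|\cdot|$ taken coordinatewise.

**Step 2 (one operator, one weight).** We show that for $\|T\|\le1$ each $g$ in $B=\{G\in l^{r'}:G\ge0,\|G\|\le1\}$ is dominated by another element of $B$. The set $B$ is convex and weakly compact. For finite families $(x^j)$ put
$$\Phi(G)=K^2\sum_nG_n\sum_j|x^j_n|^2-\sum_ng_n\sum_j|(Tx^j)_n|^2 .$$
Since $(|x_n|^2)_n\in l^r$ for $x\in X$, these are weakly continuous affine functions on $B$. They form a convex cone (concatenate families, scale vectors). The maximum over $B$ of the first sum is $K^2\|(\sum_j|x^j|^2)^{1/2}\|_p^2$, and the second sum is at most $\|(\sum_j|Tx^j|^2)^{1/2}\|_p^2$; so $\max_B\Phi\ge0$ by (3). There is $G\in B$ with $\Phi(G)\ge0$ for all $\Phi$. By weak compactness it suffices to treat finitely many $\Phi_1,\dots,\Phi_m$. If they had no common $G$, the compact convex set $\{(\Phi_i(G))_i:G\in B\}$ would be disjoint from $[0,\infty)^m$. Strict separation gives $\lambda\in\mathbb R^m$ and $\alpha$ with $\lambda\cdot c<\alpha<\lambda\cdot y$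 for $c$ in the first set and $y\in[0,\infty)^m$. Then $\lambda\ge0$ and $\alpha<0$, so $\max_B\sum\lambda_i\Phi_i<0$. This contradicts $\max_B\ge0$ for the member $\sum\lambda_i\Phi_i$ of the cone.

So for each $\nu$ and $g\in B$ there is $G_\nu(g)\in B$ with $\sum g_n|(T_\nu x)_n|^2\le K^2\sum G_\nu(g)_n|x_n|^2$ for $x\in X$.

**Step 3 (one weight for all).** Iterating makes the weight dominate itself. Put $S(g)=\sum_{\nu\ge1}2^{-\nu}G_\nu(g)\in B$, take $g_0\in B$ strictly positive, and $w=\sum_{i\ge0}2^{-i}S^i(g_0)$. Then $\|w\|\le2$, $w_n>0$, and since $G_\nu(g)\le2^\nu S(g)$,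
$$\sum w|T_\nu x|^2\le2^\nu K^2\sum_i2^{-i}\sum S^{i+1}(g_0)|x|^2\le2^{\nu+1}K^2\sum w|x|^2 .\qquad\square$$

## 11. The index does not see the change of norm

**Lemma 5.** Let $Y_1\subset Y_2$ be reflexive with continuous dense inclusion, and let $T,S\in B(Y_2)$ restrict to bounded operators on $Y_1$, with $1-ST$, $1-TS$ compact on both. Then $T$ has the same index on $Y_1$ and $Y_2$.

Proof. **Step 1 (kernels).** We show $\ker T\subset Y_1$ for $T$ on $Y_2$. Let $R=1-ST$, compact on both spaces. Choose a circle $\Gamma$ around $1$, with center $1$, so small that the closed disc contains no point other than $1$ of the two spectra of $R$. For $\xi\in\Gamma$ the resolvents agree on $Y_1$: if $y\in Y_1$ and $x=(\xi-R|_{Y_1})^{-1}y$, then $(\xi-R)x=y$ in $Y_2$ as well. So the Riesz projections $\Pi_i=\frac1{2\pi i}\oint_\Gamma(\xi-R|_{Y_i})^{-1}d\xi$ satisfy $\Pi_2|_{Y_1}=\Pi_1$. As $\Pi_2$ has finite rank and $Y_1$ is dense, $\operatorname{ran}\Pi_2=\Pi_2(Y_1)=\operatorname{ran}\Pi_1\subset Y_1$. If $Tx=0$,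 then $Rx=x$, so $\Pi_2x=x\in Y_1$. Hence the kernels of $T$ on $Y_1$ and $Y_2$ coincide.

**Step 2 (cokernels).** We repeat this for transposes. The restriction map $Y_2^*\to Y_1^*$ is continuous, and injective by density. Its range is dense: by reflexivity a functional on $Y_1^*$ is an element $y\in Y_1$, and if $y$ annihilates $Y_2^*$, then $y=0$. So $Y_2^*\subset Y_1^*$ is a continuous dense inclusion, $T^t,S^t$ on $Y_1^*$ restrict to $T^t,S^t$ on $Y_2^*$, and $1-S^tT^t=(1-TS)^t$ is compact on both. Step 1 gives that $\dim\ker T^t$ is the same. Since $T$ is Fredholm on both spaces, its cokernel has dimension $\dim\ker T^t$. $\square$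

## 12. Every extension sits inside a diagonal model

The homomorphism $\phi$ has no structure beyond boundedness. This lemma exhibits it as a corner of a diagonal action.

**Lemma 6.** Let $p>2$ and let $\phi:C(M)\to Q(l^p)$ be a bounded unital homomorphism. There are a model $(X,\eta)$, $J\in B(l^p,X)$ and $R\in B(X,l^p)$ such that, with $\theta=\pi\circ\eta$,
$$\pi(R)\pi(J)=1,\qquad\pi(J)\phi(f)=\theta(f)\pi(J),\qquad\phi(f)\pi(R)=\pi(R)\theta(f)\quad(f\in C(M)).$$
Hence $e=\pi(JR)$ is an idempotent commuting with $\theta(C(M))$, and $(l^p,\phi,1)\approx(X,\theta,e)$ via $a=\pi(J)$, $b=\pi(R)$.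

Proof. The last sentence follows from the relations: $e^2=\pi(J)\pi(RJ)\pi(R)=e$, $\theta(f)e=\pi(J)\phi(f)\pi(R)=e\theta(f)$, $e\pi(J)=\pi(J)$, $\pi(R)e=\pi(R)$. Let $C=\|\phi\|$, $D=2^d$; for each $f\in C(M)$ let $T_f$ be a lift of $\phi(f)$; let $\{d_1,d_2,\dots\}$ be dense in $C(M)$, and write $\omega_f$ for the modulus of continuity.

**Step 1 (partitions of unity on $M$ with random signs).** The purpose is to localize near points of $M$ with bounds independent of the number of pieces. For each $k$ let $(g_{k,i})_{i\le n_k}$ be a partition of unity on $M$ made of products of tent functions, at most $D$ of them nonzero at each point, $\operatorname{diam}\operatorname{supp}g_{k,i}<1/k$, and $g_{k,i}(\mu_{k,i})\ne0$ for a chosen $\mu_{k,i}\in M$. Put $\beta_{k,i}=g_{k,i}^{1/2}$, so $\sum_i\beta_{k,i}^2=1$. For signs $\varepsilon\in\{\pm1\}^{n_k}$ put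
$$\beta_{k,\varepsilon}=\sum_i\varepsilon_i\beta_{k,i},\qquad\alpha_{k,l,\varepsilon}=\sum_i\varepsilon_i\beta_{k,i}(d_l-d_l(\mu_{k,i})).$$
By Cauchy–Schwarz with at most $D$ terms, $\|\beta_{k,\varepsilon}\|\le\sqrt D$ and $\|\alpha_{k,l,\varepsilon}\|\le\sqrt D\,\omega_{d_l}(1/k)$. Since $\phi$ is a homomorphism, the following operators are compact:
$$T_{\beta_{k,\varepsilon}}-\sum\varepsilon_iT_{\beta_{k,i}},\qquad\sum T_{\beta_{k,i}}^2-1,$$
$$\sum\varepsilon_i\big(T_{\beta_{k,i}}T_{d_l}-d_l(\mu_{k,i})T_{\beta_{k,i}}\big)-T_{\alpha_{k,l,\varepsilon}},\qquad\sum\varepsilon_i\big(T_{d_l}T_{\beta_{k,i}}-d_l(\mu_{k,i})T_{\beta_{k,i}}\big)-T_{\alpha_{k,l,\varepsilon}}.$$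

**Step 2 (choosing cut-offs).** We push everything so far out that the compact errors are small. By (1) choose $N_1\le N_2\le\cdots$ such that for each $k$ the finitely many operators of Step 1 with $l\le k$ have norm $\le2^{-k}$ after multiplication on either side by $1-P_{N_k}$, and
$$\|T_g(1-P_{N_k})\|,\ \|(1-P_{N_k})T_g\|\le C\|g\|+2^{-k}\quad\text{for }g=\beta_{k,\varepsilon},\ \alpha_{k,l,\varepsilon}\ (l\le k).$$
Let $c_k=\sum_i\|T_{\beta_{k,i}}\|$. Choose a standard partition on $l^p$ with $h_k=1$ on $[1,N_{k+2}]$ and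
$$\|[h_k,T_{d_l}]\|\le\frac{2^{-k}}{1+\max_{i\le k+2}c_i}\qquad(l\le k).$$
For $k\ge3$ both $\chi_k$ and $\chi_k'=h_{k+1}-h_{k-2}$ vanish where $h_{k-2}=1$, hence on $[1,N_k]$. So for $k\ge3$, all $\varepsilon$, and $f=d_l$ with $l\le k$:
$$\Big\|\sum\varepsilon_iT_{\beta_{k,i}}\chi_k\Big\|,\ \Big\|\chi_k'\sum\varepsilon_iT_{\beta_{k,i}}\Big\|\le C\sqrt D+2,\tag{4}$$
$$\Big\|\sum\varepsilon_i(T_{\beta_{k,i}}T_f-f(\mu_{k,i})T_{\beta_{k,i}})\chi_k\Big\|,\ \Big\|\chi_k'\sum\varepsilon_i(T_fT_{\beta_{k,i}}-f(\mu_{k,i})T_{\beta_{k,i}})\Big\|\le\delta_k,\tag{5}$$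
where $\delta_k=C\sqrt D\,\omega_f(1/k)+2\cdot2^{-k}\to0$. Finally, $T_{\beta_{k,i}}\chi_k$ has finite rank, so there are finite initial segments $F_k\subset\mathbb N$, with coordinate projections $P_{F_k}$, such that $\|(1-P_{F_k})T_{\beta_{k,i}}\chi_k\|\le2^{-k}/(n_k(1+c_k))$.

**Step 3 (the model and the maps).** Let $X_k=(\oplus_{n\in F_k}l_2^{n_k})_p$. Its elements are $y=(y_i)_{i\le n_k}$ with $y_i\in P_{F_k}l^p$ and norm $\|(\sum|y_i|^2)^{1/2}\|_p$. Put $\eta_k(f)(y_i)_i=(f(\mu_{k,i})y_i)_i$, $X=(\oplus X_k)_p$, $\eta=\oplus\eta_k$. This is a model. Define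
$$J_kx=(P_{F_k}T_{\beta_{k,i}}x)_i,\quad R_ky=\sum_iT_{\beta_{k,i}}y_i,\quad Jx=(J_k\chi_kx)_k,\quad R(y_k)_k=\sum_k\chi_k'R_ky_k .$$
Note that $\|J_k\|,\|R_k\|\le c_k$.

**Step 4 ($J$ and $R$ are bounded).** Since $p\ge2$, $(\sum|v_i|^2)^{p/2}=(E_\varepsilon|\sum\varepsilon_iv_i|^2)^{p/2}\le E_\varepsilon|\sum\varepsilon_iv_i|^p$ for scalars. So for $k\ge3$, by (4),
$$\|J_k\chi_kx\|^p\le E_\varepsilon\Big\|\sum\varepsilon_iT_{\beta_{k,i}}\chi_k(\chi_k'x)\Big\|^p,\qquad\text{and more precisely}\qquad\|J_k\chi_kx\|\le(C\sqrt D+2)\|\chi_kx\|,$$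
because the operator $\sum\varepsilon_iT_{\beta_{k,i}}$ is applied to $\chi_kx=(1-P_{N_k})\chi_kx$ and $\|\sum\varepsilon_iT_{\beta_{k,i}}(1-P_{N_k})\|\le C\sqrt D+2\cdot 2^{-k}$. With (2), $J$ is bounded; the terms $k\le2$ have finite rank. Next, since $E\varepsilon_i\varepsilon_l$ is $1$ for $i=l$ and $0$ otherwise,
$$\chi_k'R_ky=E_\varepsilon\Big[\chi_k'\Big(\sum_i\varepsilon_iT_{\beta_{k,i}}\Big)\Big(\sum_l\varepsilon_ly_l\Big)\Big],$$
so by (4) and Khintchine's inequality in each coordinate $\|\chi_k'R_ky\|\le(C\sqrt D+2)B_p\|y\|$ for $k\ge3$. At each coordinate at most four $\chi_k'$ are nonzero, so $\|\sum_ku_k\|\le4^{1-1/p}(\sum\|u_k\|^p)^{1/p}$ for $u_k=\chi_k'R_ky_k$. Hence $R$ is bounded.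

**Step 5 ($RJ\equiv1$).** For $k\ge3$ the $k$th term of $RJ=\sum_k\chi_k'\sum_iT_{\beta_{k,i}}P_{F_k}T_{\beta_{k,i}}\chi_k$ is
$$\chi_k'\chi_k+\chi_k'\Big(\sum T_{\beta_{k,i}}^2-1\Big)\chi_k-\chi_k'\sum_iT_{\beta_{k,i}}(1-P_{F_k})T_{\beta_{k,i}}\chi_k .$$
Here $\chi_k'\chi_k=\chi_k$, and the two corrections have norm $\le2^{-k}$ each and finite rank. Since $\sum\chi_k=1$, $RJ-1$ is a norm-convergent sum of finite-rank operators.

**Step 6 (intertwining).** Let $f=d_l$. The $k$th component of $JT_fx-\eta(f)Jx$ is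
$$J_k[\chi_k,T_f]x+(J_kT_f-\eta_k(f)J_k)\chi_kx.$$
The operators $J_k[\chi_k,T_f]$ have finite rank and, since $\chi_k=h_k-h_{k-1}$, norm $\le3\cdot2^{-k}$ for $k>l$, $k\ge2$. For $k\ge\max(3,l)$ the second term is $(P_{F_k}(T_{\beta_{k,i}}T_f-f(\mu_{k,i})T_{\beta_{k,i}})\chi_kx)_i$. As in Step 4 (the bound (5) comes from a bound for the operator with $1-P_{N_k}$ in place of $\chi_k$), its norm is at most $\delta_k\|\chi_kx\|$. It has finite rank in $x$, and $\delta_k\to0$, so by (2) the tails of the direct sum tend to $0$ in norm. Thus $JT_f-\eta(f)J$ is compact. Next,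
$$(T_fR-R\eta(f))(y_k)=\sum_k[T_f,\chi_k']R_ky_k+\sum_k\chi_k'(T_fR_k-R_k\eta_k(f))y_k .$$
In the first sum the terms have finite rank. Since $\chi_k'=h_{k+1}-h_{k-2}$ and $\|R_k\|\le c_k$, their norms are at most $2^{-(k+1)}+2^{-(k-2)}$ for $k-2\ge\max(l,1)$. In the second sum, for $k\ge\max(3,l)$, the term is
$$E_\varepsilon\Big[\chi_k'\sum_i\varepsilon_i(T_fT_{\beta_{k,i}}-f(\mu_{k,i})T_{\beta_{k,i}})\sum_{l'}\varepsilon_{l'}y_{k,l'}\Big],$$
of norm $\le\delta_kB_p\|y_k\|$ by (5) and Khintchine. Each term has finite rank, and at each coordinate at most four are nonzero. So the sum is compact. The relations in the Calkin quotients extend from $\{d_l\}$ to $C(M)$ by continuity. $\square$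

We may add to the model one-dimensional summands $H_n=\mathbb C$, $\eta_n(f)=f(\mu_n)$, with $(\mu_n)$ a sequence in $M$ that takes each value of a countable dense set infinitely often, and extend $J$ and $R$ by $0$ on the new part. All relations persist. We assume from now on that the model contains these summands.

## 13. The Hilbert companion and the use of BDF

Fix $\phi$ as in Proposition Z with $p>2$, and $(X,\eta),e$ from Section 12. Let $E\in B(X)$ be a lift of $e$. Then $E^2-E$ and all $[E,\eta(f)]$ are compact on $X$.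

**Step 1 (the weighted norm).** We want $E$ bounded, and the errors still compact, on a Hilbert space. Let $\{d_l\}$ be dense in $C(M)$. Enumerate as $\nu=2,3,\dots$ all pairs $(S,i)$ with $S\in\{E^2-E\}\cup\{[E,\eta(d_l)]\}_l$ and $i\in\mathbb N$. Put $T_1=E$ and $T_\nu=S(1-P_{n_\nu})$ with $n_\nu$ so large that $\|T_\nu\|\le4^{-\nu}$; this is possible by (1). Take $w$ from Lemma 4 and put
$$\|x\|_w=\Big(\sum w_n|x_n|^2\Big)^{1/2},\qquad X_w=\Big\{x\in\prod H_n:\|x\|_w<\infty\Big\}.$$
By Hölder $\|x\|_w^2\le\|w\|_{r'}\|x\|_p^2$, so $\|x\|_w\le\sqrt2\|x\|_p$, and $X\subset X_w$ continuously and densely. $E$ extends to a bounded operator on $X_w$. Each $S$ above is compact on $X_w$: $SP_n$ has finite rank there, and $\|S-SP_{n_\nu}\|_{B(X_w)}\le2^{(\nu+1)/2}K4^{-\nu}\to0$ along the infinitely many $\nu$ belonging to $S$. On the Hilbert space $X_w$, $\eta$ is a $*$-representation with $\|\eta(f)\|\le\|f\|$. Hence $[E,\eta(f)]$ is compact on $X_w$ for all $f\in C(M)$.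

**Step 2 (from an idempotent to a projection).** BDF needs self-adjoint corners. Let $\theta_w=\pi\circ\eta:C(M)\to Q(X_w)$ and $e_w=\pi(E)\in Q(X_w)$. The commutant $\mathfrak D=\theta_w(C(M))'\cap Q(X_w)$ is a $C^*$-algebra containing $e_w$. Write $e=e_w$ for a moment and put
$$\zeta=1+(e-e^*)^*(e-e^*)=1-e-e^*+e^*e+ee^* .$$
Then $e\zeta=ee^*e=\zeta e$. So $\zeta\ge1$ is invertible and commutes with $e$ and $e^*$. Put $g=ee^*\zeta^{-1}\in\mathfrak D$. It is self-adjoint, and $g^2=(ee^*e)e^*\zeta^{-2}=\zeta ee^*\zeta^{-2}=g$. Moreover $eg=g$ and $ge=ee^*e\zeta^{-1}=e$. Hence $(e-g)^2=e-g-e+g=0$, so $u=1+(e-g)\in\mathfrak D$ is invertible, and $gu=g+ge-g=e$, $ue=e+e-ge=e$. That is,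
$$ue_wu^{-1}=g,\qquad u\in\mathfrak D .\tag{6}$$
Lift $g$ to a projection $G\in B(X_w)$: take a self-adjoint lift; its essential spectrum lies in $\{0,1\}$, so some $t\in(0,1)$ is not in its spectrum; take the spectral projection for $(t,\infty)$. Put $\phi_g(f)=\pi(G\eta(f)|_{GX_w})$. As $g$ commutes with $\theta_w$, this is a $*$-homomorphism.

**Step 3 (BDF).** We claim: in case (a) or (b) of Proposition Z there is a unitary $V:GX_w\oplus X_w\to X_w$ such that $v=\pi(V)$ satisfies
$$v(\phi_g(f)\oplus\theta_w(f))v^{-1}=\theta_w(f)\qquad(f\in C(M)).$$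
If $\eta(f)$ is compact on $X_w$, then $f(\mu_n)\to0$ along the added one-dimensional summands, so $f$ vanishes on a dense set. So $\theta_w$ is injective, and $\phi_g\oplus\theta_w$ and $\theta_w$ are unital $*$-monomorphisms on separable infinite-dimensional Hilbert spaces. In case (b) the claim is the definition of $\mathrm{Ext}(M)=0$.

In case (a) let $\lambda\notin M$ and
$$T_\lambda=E\eta(z-\lambda)+1-E,\qquad S_\lambda=E\eta((z-\lambda)^{-1})+1-E .$$
They are bounded on $X$ and on $X_w$ and inverse to each other modulo compacts on both. On $X$, with $a=\pi(J)$, $b=\pi(R)$, we have $a\phi(z-\lambda)b+1-e=\theta(z-\lambda)e+1-e=\pi(T_\lambda)$. So $\operatorname{ind}T_\lambda=\operatorname{ind}(\phi(z)-\lambda)=0$ on $X$ by (F5). By Lemma 5, $\operatorname{ind}T_\lambda=0$ on $X_w$. Conjugating by $u$ and using (6), $g\theta_w(z-\lambda)+1-g$ has index $0$. This is the class of $G\eta(z-\lambda)|_{GX_w}\oplus1$ on $GX_w\oplus(1-G)X_w$, so $\operatorname{ind}(\phi_g(z)-\lambda)=0$. Thus $N_1=G\eta(z)|_{GX_w}\oplus\eta(z)$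 and $N_2=\eta(z)$ are essentially normal with essential spectrum $M$, and $\operatorname{ind}(N_i-\lambda)=0$ for $\lambda\notin M$, because $\eta(z)-\lambda$ is invertible. BDF(i) gives a unitary $V$ with $VN_1V^*\equiv N_2$, and $z$ generates $C(M)$ as a $C^*$-algebra.

**Step 4 (what BDF has produced).** We record the conclusion in terms of $E$. Let $\hat g\in Q(X_w,GX_w)$ be the class of $G$ and $\iota$ the class of the inclusion; $\hat g\iota=1$, $\iota\hat g=g$, and $\phi_g(f)\hat g=\hat g\theta_w(f)$ since $g$ commutes with $\theta_w(f)$. Let $A=(A_1,A_2):X_w\oplus X_w\to X_w$ and $A'=\binom{A_1'}{A_2'}:X_w\to X_w\oplus X_w$ be lifts of $v(\hat gu\oplus1)$ and $(u^{-1}\iota\oplus1)v^{-1}$. Since $u$ commutes with $\theta_w$ and $u^{-1}gu=e_w$, modulo compacts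
$$AA'\equiv1,\qquad A'A\equiv E\oplus1,\qquad A(\eta(f)\oplus\eta(f))\equiv\eta(f)A .\tag{7}$$
So on $X_w$ the corner cut out by $E$ is absorbed by $\eta$. The operators $A_i,A_i'$ live on $X_w$ only.

## 14. The chain $Z_0,Z_1,\dots,Z_\infty$ and block operators

**Step 1 (the spaces).** We build norms leading from $X$ to an $l^p$-sum of weighted Hilbert blocks. By Lemma 2 choose a standard partition with $\sum_k\|[h_k,T]\|<\infty$ for $T=E$ on $X$, for $T=E$ on $X_w$, and for $T=A_1,A_2,A_1',A_2'$ on $X_w$. Let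
$$\|y\|_{(j)}=\max(2^{1-j}\|y\|_p,\|y\|_w)\ (j=0,1,2,\dots;\ y\in X),\qquad\|y\|_{(\infty)}=\|y\|_w\ (y\in X_w),$$
and for $j\in\{0,1,2,\dots\}\cup\{\infty\}$
$$|x|_j=\Big(\sum_k\|\chi_kx\|_{(j)}^p\Big)^{1/p},\qquad Z_j=\Big\{x\in\prod H_n:|x|_j<\infty\Big\}.$$

* The map $x\mapsto(\chi_kx)_k$ embeds $Z_j$ isometrically in $(\oplus_kY_{k,j})_p$, $Y_{k,j}=(\oplus_{n\in\operatorname{supp}\chi_k}H_n,\|\cdot\|_{(j)})$. A left inverse is $(y_k)\mapsto\sum y_k$, of norm $\le3$, because $\chi_l\sum_ky_k=\sum_{|k-l|\le1}\chi_ly_k$. The $Y_{k,j}$ are complemented in $l^p$ uniformly in $k$ and $j$: for $j<\infty$ by Lemma 3 with $t=2^{j-1}$, since $\|\cdot\|_{(j)}=2^{1-j}\max(\|\cdot\|_p,2^{j-1}\|\cdot\|_w)$; for $j=\infty$ they are Hilbert spaces. So $Z_j$ is a Banach space complemented in $l^p$, uniformly in $j$.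
* Finitely supported vectors are dense in $Z_j$: $(1-h_K)\chi_k=0$ for $k<K$, so $|x-h_Kx|_j^p\le\sum_{k\ge K}\|\chi_kx\|_{(j)}^p\to0$.
* $\|\cdot\|_{(0)}=2\|\cdot\|_p$, so $Z_0=X$ with equivalent norms by (2).
* $|x|_{j+1}\le|x|_j\le2|x|_{j+1}$ for $j<\infty$.
* Multiplication by a bounded function has norm at most its supremum on $Z_j$, and $\|\eta(f)\|\le\|f\|$ on $Z_j$.

**Step 2 (block versions of operators).** An operator on $X$ and $X_w$ need not act on $Z_j$; we cut it near the diagonal. Let $\mathcal A$ be the algebra of $T\in B(X)$ extending boundedly to $X_w$, with $\|T\|_{\mathcal A}=\max(\|T\|_{B(X)},\|T\|_{B(X_w)})$. Then $\|Ty\|_{(j)}\le\|T\|_{\mathcal A}\|y\|_{(j)}$ for $y\in X$. Let $\mathcal A_0=\{T\in\mathcal A:\sum_k\|[T,\chi_k]\|_{\mathcal A}<\infty\}$; it contains $E$ and $\eta(f)$. For $T\in\mathcal A$ put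
$$T^\flat=\sum_k\chi_k'T\chi_k ,$$
a coordinatewise finite sum. It maps finitely supported vectors to finitely supported ones. As $\chi_l\chi_k'\ne0$ only for $|k-l|\le2$, we have $\|\chi_lT^\flat x\|_{(j)}\le\|T\|_{\mathcal A}\sum_{|k-l|\le2}\|\chi_kx\|_{(j)}$, so
$$|T^\flat x|_j\le5\|T\|_{\mathcal A}|x|_j .\tag{8}$$

Example ($H_n=\mathbb C$, $w\equiv1$, $j=\infty$, only the norm of $l^2$ used). Take the partition of Section 8 with $h_k$ falling from $1$ to $0$ on $[2^k,2^{k+1}]$. If $\chi_k(n)\neq0$, then $n<2^{k+1}$, and $n>2^{k-1}$ if $k\ge2$. So $n+1\le2^{k+1}$, and if $k\ge3$ also $n+1\ge2^{k-1}$, whence $\chi_k'(n+1)=h_{k+1}(n+1)-h_{k-2}(n+1)=1$; for $k\le2$, $h_{k-2}=0$ and the same holds. So $S^\flat=S$ for the shift, and $S$ acts on $Z_\infty$ with norm at most $5$.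

**(B)** Let $S=\sum_lS_l\chi_l$, where each $S_l\chi_l$ maps finitely supported vectors to finitely supported vectors, $\chi_mS_l\chi_l=0$ for $|m-l|>s$, and $\|S_l\chi_ly\|_{(j)}\le\delta_l\|y\|_{(j)}$ for finitely supported $y$. Then $\|S\|_{B(Z_j)}\le3(2s+1)\sup\delta_l$; and if $\delta_l\to0$, then $S$ is compact on $Z_j$.

Indeed $S_l\chi_lx=S_l\chi_l(\chi_l'x)$, so $\|\chi_mSx\|_{(j)}\le\sum_{|l-m|\le s}\delta_l\sum_{|i|\le1}\|\chi_{l+i}x\|_{(j)}$; take $l^p$-norms in $m$. The terms have finite rank, and if $\delta_l\to0$, the tails $\sum_{l\ge L}$ tend to $0$ in norm.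

**(P1)** For $T\in\mathcal A_0$, $T-T^\flat$ is compact on $X$ and on $X_w$: it equals $\sum_k(1-\chi_k')T\chi_k=\sum_k(1-\chi_k')[T,\chi_k]$, since $(1-\chi_k')\chi_k=0$, and this is a sum of finite-rank operators with summable norms.

**(P2)** For $T\in\mathcal A_0$, $S\in\mathcal A$: $T^\flat S^\flat-(TS)^\flat\in K(Z_j)$. Let $\chi_l''=\sum_{|k-l|\le2}\chi_k$, which is $1$ wherever $\chi_l'\neq0$. Since $\chi_k\chi_l'\ne0$ only for $|k-l|\le2$, and $\chi_k'T\chi_k\chi_l'=\chi_kT\chi_l'+\chi_k'[T,\chi_k]\chi_l'$,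
$$T^\flat\chi_l'=\chi_l''T\chi_l'+\sum_{|k-l|\le2}\chi_k'[T,\chi_k]\chi_l'=\chi_l'T+\rho_l,\qquad\rho_l=\chi_l''[T,\chi_l']+\sum_{|k-l|\le2}\chi_k'[T,\chi_k]\chi_l' .$$
Here $\|\rho_l\|_{\mathcal A}\to0$. On finitely supported vectors $T^\flat S^\flat=\sum_lT^\flat\chi_l'S\chi_l=(TS)^\flat+\sum_l\rho_lS\chi_l$. Apply (B) with $s=4$: the operator $\rho_lS\chi_l=T^\flat\chi_l'S\chi_l-\chi_l'TS\chi_l$ preserves finite supports, and $\chi_mT^\flat\chi_l'\ne0$ only for $|m-l|\le4$.

**(P3)** If $T\in\mathcal A$ is compact on $X$ and on $X_w$, then $\|T\chi_k\|_{\mathcal A}\to0$ by (1), as $\chi_k$ vanishes on $[1,k-1]$. So $T^\flat\in K(Z_j)$ by (B) with $s=2$.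

**(P4)** For $f\in C(M)$ and bounded functions $q$ on $\mathbb N$: $\eta(f)^\flat=\eta(f)$, $q^\flat=q$, $(Tq)^\flat=T^\flat q$, $(qT)^\flat=qT^\flat$, and the same with $\eta(f)$ in place of $q$. This is clear, since all these commute with $\chi_k,\chi_k'$.

For $j=\infty$, (8), (B), (P1) on $X_w$, and (P2)–(P4) hold for operators on $X_w$, using only the norm of $B(X_w)$.

**Step 3 (triples along the chain).** We read off what happens at the two ends. On every $Z_j$
$$(E^\flat)^2-E^\flat=[(E^\flat)^2-(E^2)^\flat]+(E^2-E)^\flat\in K(Z_j),\qquad[E^\flat,\eta(f)]=[E,\eta(f)]^\flat\in K(Z_j).$$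
With $\theta_j=\pi\circ\eta$ and $e_j=\pi(E^\flat)\in Q(Z_j)$ we get triples $\Phi_j=(Z_j,\theta_j,e_j)$. By (P1), $\Phi_0\approx(X,\theta,e)\approx(l^p,\phi,1)$.

At the other end, (7) with (P2)–(P4) applied entrywise on $Z_\infty$ gives, modulo compacts,
$$A^\flat A'^\flat\equiv1,\qquad A'^\flat A^\flat\equiv E^\flat\oplus1,\qquad A^\flat(\eta(f)\oplus\eta(f))\equiv\eta(f)A^\flat .$$
Here $\pi(A^\flat)(e_\infty\oplus1)=\pi(A^\flat A'^\flat A^\flat)=\pi(A^\flat)$, and similarly for $A'^\flat$. So $\Phi_\infty\oplus\tau\approx\tau$ with $\tau=(Z_\infty,\theta_\infty,1)$ trivial, i.e. $\Phi_\infty\sim0$. Put $\Phi_\infty'=(Z_\infty,\theta_\infty,1-e_\infty)$. By (F2) and (F1), $\Phi_\infty'\sim\Phi_\infty\oplus\Phi_\infty'\approx\tau\sim0$.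

It remains to prove
$$\Phi_0\oplus\Phi_\infty'\sim0,\tag{9}$$
since then $\phi\approx\Phi_0\sim\Phi_0\oplus\Phi_\infty'\sim0$, which is Proposition Z.

## 15. Rotation where the norms agree, and the swindle

On $Z_j\oplus Z_\infty$ consider $E^\flat\oplus(1-E^\flat)$. If the two spaces were the same, one could rotate the second summand into the first and get $1\oplus0$. We may rotate only over coordinates where the two norms agree.

**Step 1 (how far the norms agree).** Vectors supported in the finite set $\operatorname{supp}h_k$ form a finite-dimensional space. So $\|\cdot\|_{(j)}=\|\cdot\|_w$ on them for all $j\ge\Lambda_k$, with some $\Lambda_k<\infty$, nondecreasing in $k$. Let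
$$\kappa_j=\max\big(\{0\}\cup\{1\le k\le j:\Lambda_{k+4}\le j\}\big).$$
Then $\kappa_0=0$, and $\kappa_j$ is nondecreasing and tends to $\infty$. If $\kappa_j\ge1$, then $|\cdot|_j=|\cdot|_\infty$ on vectors supported in $\operatorname{supp}h_{\kappa_j+4}$.

**Step 2 (the rotated operators).** Let $h:\mathbb N\to[0,1]$ with $\operatorname{supp}h\subset\operatorname{supp}h_{\kappa_j}$, $s=\sin(\pi h/2)$, $c=\cos(\pi h/2)$. Since $s$ is supported in $\operatorname{supp}h_{\kappa_j}$ (and $s=0$ if $\kappa_j=0$), multiplications by $s$ and $sc$ are contractions $Z_j\to Z_\infty$ and $Z_\infty\to Z_j$. Let $N=1-E^\flat$, acting as $N\oplus N$ on $Z_j\oplus Z_\infty$, and put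
$$F_j(h)=p_1+N\,m,\qquad p_1=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad m=\begin{pmatrix}-c^2&sc\\sc&c^2\end{pmatrix}.$$
Here $p_1+m=\begin{pmatrix}s^2&sc\\sc&c^2\end{pmatrix}$ is the rotated projection, so $F_j(h)=E^\flat p_1+(1-E^\flat)(p_1+m)$. Where $h=0$ this is $E^\flat\oplus(1-E^\flat)$, and where $h=1$ the matrix $m$ vanishes and only $p_1$ is left. The $F_j(h)$ are bounded uniformly in $j,h$, and $F_j(0)=E^\flat\oplus(1-E^\flat)$.

Since $(p_1+m)^2=p_1+m$, we have $p_1m+mp_1+m^2=m$; also $m^2=c^2I$. As $N$ commutes with $p_1$,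
$$F^2=p_1+N(p_1m+mp_1)+NmNm=p_1+N(m-m^2)+N^2m^2+N[m,N]m,$$
and therefore
$$F^2-F=N[m,N]m+(N^2-N)c^2,\qquad[F,\eta(f)]=-[E,\eta(f)]^\flat\,m .\tag{10}$$
All identities are checked on finitely supported vectors, which are dense and preserved by $N$ and $m$.

**Step 3 (estimates).** We show that the errors in (10) are compact and small if $h$ is $1$ on a large set and varies slowly. Suppose in addition that $h=1$ wherever $h_{\kappa'}=1$, for some $\kappa'\le\kappa_j$. Then $c=0$ where $h_{\kappa'}=1$, so $\chi_lc=0$ for $l<\kappa'$.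

(i) By (P4) and $c^2=1-s^2$, the entries of $[m,N]$ are, up to sign, $[q(h),E]^\flat$ with $q(h)=s^2=\frac12(1-\cos\pi h)$ or $q(h)=sc=\frac12\sin\pi h$. These are power series $\sum q_nh^n$ with $\sum n|q_n|<\infty$, and $[h^n,E]=\sum_{i<n}h^i[h,E]h^{n-1-i}$. So $\|[q(h),E]\|_{\mathcal A}\le C\|[h,E]\|_{\mathcal A}$ with an absolute constant $C$. If $\kappa_j=0$ the entries vanish. Otherwise $\chi_k'[q(h),E]\chi_k\ne0$ only if $\chi_k$ or $\chi_k'$ is nonzero somewhere on $\operatorname{supp}h_{\kappa_j}$. Since both vanish where $h_{k-2}=1$, this forces $k\le\kappa_j+2$. So $[q(h),E]^\flat$ has finite rank, and its range consists of vectors supported in $\operatorname{supp}h_{\kappa_j+3}\subset\operatorname{supp}h_{\kappa_j+4}$, where $|\cdot|_j=|\cdot|_\infty$. By (8) it has norm $\le5C\|[h,E]\|_{\mathcal A}$ on $Z_j$, on $Z_\infty$, and from either space to the other.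

(ii) By the computation in (P2) with $T=S=E$, $N^2-N=(E^\flat)^2-E^\flat=\sum_lL_l\chi_l$ with $L_l\chi_l=\rho_lE\chi_l+\chi_l'(E^2-E)\chi_l$. So $\delta_l:=\|L_l\chi_l\|_{\mathcal A}\to0$, because $E^2-E$ is compact on $X$ and $X_w$. Hence $(N^2-N)c^2=\sum_{l\ge\kappa'}L_l\chi_lc^2$ is compact with norm $\le27\sup_{l\ge\kappa'}\delta_l$ on $Z_j$ and on $Z_\infty$, by (B) with $s=4$ as band width.

(iii) On $Z_j$ and on $Z_\infty$, by (B) with band width $2$, $[E,\eta(f)]^\flat c=\sum_{l\ge\kappa'}\chi_l'[E,\eta(f)]\chi_lc$ is compact with norm $\le15\sup_{l\ge\kappa'}\|[E,\eta(f)]\chi_l\|_{\mathcal A}$. This supremum tends to $0$ as $\kappa'\to\infty$, since $[E,\eta(f)]$ is compact on $X$ and $X_w$. The entries of $[E,\eta(f)]^\flat m$ are $\pm[E,\eta(f)]^\flat c$ composed with a contraction applied first: multiplication by $c$ on $Z_j$ or $Z_\infty$, or by $s$ between the two spaces. So they satisfy the same bound.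

**Step 4 (a path of idempotents).** We line up all $j$ and slide the cut-offs one step. For $j\ge1$, $\sigma\in[0,1]$ let
$$h_{j,\sigma}=(1-\sigma)h_{\kappa_{j-1}}+\sigma h_{\kappa_j}.$$
Its support lies in $\operatorname{supp}h_{\kappa_j}$, it is $1$ where $h_{\kappa_{j-1}}$ is, and $\|[h_{j,\sigma},E]\|_{\mathcal A}\le\max(\|[h_{\kappa_{j-1}},E]\|_{\mathcal A},\|[h_{\kappa_j},E]\|_{\mathcal A})\to0$ as $j\to\infty$. Let $Y_i=(\oplus_{j\ge i}(Z_j\oplus Z_\infty))_p$ for $i=0,1$. These are $p$-spaces because the $Z_j$ are uniformly complemented, and $\eta$ acts on them as a bounded unital homomorphism; put $\theta=\pi\circ\eta$. Let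
$$\mathcal F_\sigma=\bigoplus_{j\ge1}F_j(h_{j,\sigma})\ \text{ on }Y_1,\qquad\mathcal H=\bigoplus_{j\ge0}F_j(h_{\kappa_j})\ \text{ on }Y_0 .$$
By (10) and (i)–(iii), with $\kappa'=\kappa_{j-1}$ for $\mathcal F_\sigma$ and $\kappa'=\kappa_j$ for $\mathcal H$, the operators $\mathcal F_\sigma^2-\mathcal F_\sigma$ and $[\mathcal F_\sigma,\eta(f)]$ are direct sums of compact operators with norms tending to $0$, hence compact; the same holds for $\mathcal H$. So $\pi(\mathcal F_\sigma)$ and $\pi(\mathcal H)$ are idempotents commuting with $\theta(C(M))$. The entries of $m$ are Lipschitz functions of $h$, and the off-diagonal ones are supported in $\operatorname{supp}h_{\kappa_j}$, where passing between $Z_j$ and $Z_\infty$ costs nothing. So $\|\mathcal F_\sigma-\mathcal F_{\sigma'}\|\le C'|\sigma-\sigma'|$. By (F3), $(Y_1,\theta,\pi(\mathcal F_0))\approx(Y_1,\theta,\pi(\mathcal F_1))$.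

**Step 5 (the shift).** Now the factor $2$ between neighbors is harmless. Let $U:Y_0\to Y_1$ map the summand $Z_j\oplus Z_\infty$ to the summand $Z_{j+1}\oplus Z_\infty$ by the identity on sequences. Since $|x|_{j+1}\le|x|_j\le2|x|_{j+1}$, it is an isomorphism; it commutes with $\eta$, and $U\mathcal HU^{-1}=\bigoplus_{j\ge1}F_j(h_{\kappa_{j-1}})=\mathcal F_0$. Therefore
$$(Y_0,\theta,\pi(\mathcal H))\approx(Y_1,\theta,\pi(\mathcal F_0))\approx(Y_1,\theta,\pi(\mathcal F_1)).$$
On the other hand $h_{\kappa_0}=h_0=0$, so $\mathcal H=F_0(0)\oplus\mathcal F_1$, where $F_0(0)=E^\flat\oplus(1-E^\flat)$ on $Z_0\oplus Z_\infty$. Hence $(Y_0,\theta,\pi(\mathcal H))=(\Phi_0\oplus\Phi_\infty')\oplus B$ with $B=(Y_1,\theta,\pi(\mathcal F_1))$, and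
$$(\Phi_0\oplus\Phi_\infty')\oplus B\approx B .$$
By (F2) and (F1), $B\oplus(Y_1,\theta,1-\pi(\mathcal F_1))\sim0$. By (F4), (9) holds. This proves Proposition Z, and with it Theorem 1. $\blacksquare$

## 16. The group of classes $[\phi]+[\theta_M]$, and sets with $\mathrm{Ext}(M)=0$

**Proof of Theorem 3.** By Proposition Z(b) and (F1), $\phi\sim0\sim\theta_M$. By Lemma 1, $[\phi]+[\theta_M]=[\theta_M]+[\theta_M]=[\theta_M]$. $\blacksquare$

**Proof of Theorem 2.** **Step 1 (group and injectivity).** Since $[\theta_M]+[\theta_M]=[\theta_M]$, $\mathcal G$ is closed under addition and $[\theta_M]\in\mathcal G$ is an identity. If $[\phi]+[\phi']=[\theta_M]$, then $([\phi]+[\theta_M])+([\phi']+[\theta_M])=[\theta_M]$. So $\mathcal G$ is a group. The index of $\phi(z)-\lambda$ is locally constant on $\mathbb C\setminus M$, is $0$ for $|\lambda|$ larger than the norm of a lift of $\phi(z)$, is additive, and is unchanged by adding $\theta_M$. So it defines a homomorphism $\mathcal G\to\prod_U\mathbb Z$, injective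 by Theorem 1.

**Step 2 (surjectivity for $p>2$).** We carry an extension on $l^2$ over to an $l^p$-sum of Hilbert blocks. Let $(k_U)$ be given. By BDF(ii) there is a unital $*$-monomorphism $\psi:C(M)\to Q(l^2)$ such that $\psi(z)-\lambda$ has index $k_U$ for $\lambda\in U$. Let $\mathcal D\subset C(M)$ be a countable dense unital $\mathbb Q[i]$-algebra containing $z$ and $(z-\lambda)^{-1}$ for all $\lambda\in\mathbb Q[i]\setminus M$. Choose lifts $T_d$ of $\psi(d)$, $d\in\mathcal D$, with $\|T_d\|\le2\|d\|$ and $T_1=1$. By Lemma 2, treating the first $k$ elements of $\mathcal D$ at step $k$, choose a standard partition with $\sum_k\|[h_k,T_d]\|<\infty$ for every $d\in\mathcal D$. Use Section 14 with $H_n=\mathbb C$, $w\equiv1$, $X_w=l^2$, $j=\infty$ and the Hilbert norm only. Let $Z=Z_\infty$, i.e. $|x|=(\sum\|\chi_kx\|_2^p)^{1/p}$, a $p$-space. By (P2)–(P4) and (8), $d\mapsto\pi(T_d^\flat)\in Q(Z)$ is a unital homomorphism of $\mathbb Q[i]$-algebras: sums and products are respected modulo compacts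 on $l^2$, and (P3) turns these compacts into compacts on $Z$. Its norm is $\le10$. It extends to a bounded unital homomorphism $\phi:C(M)\to Q(Z)$.

For $\lambda\in\mathbb Q[i]\cap U$ the operators $T_{z-\lambda}^\flat$ and $T_{(z-\lambda)^{-1}}^\flat$ are bounded on $l^2$ and on $Z$ and inverse to each other modulo compacts on both; on $l^2$ this holds because $T_d-T_d^\flat$ is compact by (P1). As $p>2$ and $\sum\chi_k^2\le1$, we have $|x|\le(\sum\|\chi_kx\|_2^2)^{1/2}\le\|x\|_2$, so $l^2\subset Z$ continuously and densely. Lemma 5 gives $\operatorname{ind}(\phi(z)-\lambda)=\operatorname{ind}T_{z-\lambda}=k_U$. Now $\phi\oplus\theta_M$, transported to $l^p$, is bounded below because of $\theta_M$. It is an isomorphic extension with the same indices, and adding $[\theta_M]$ to its class gives an element of $\mathcal G$ with indices $(k_U)$.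

**Step 3 (surjectivity for $p<2$).** Let $q=p/(p-1)$. Step 2 gives a bounded unital homomorphism of $C(M)$ into the Calkin algebra of a $q$-space $Z$ with indices $(-k_U)$. Transposing as in Section 7 gives one into $Q(Z^*)$, with $Z^*$ a $p$-space, with indices $(k_U)$. Add $\theta_M$, transport to $l^p$, and add $[\theta_M]$. $\blacksquare$
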